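# Oriented Colorings and 2-Dipath Colorings of Degenerate Graphs

## A six-cycle that needs three colors under one rule and four under another

Take six vertices $v_0,\dots,v_5$ with the arcs
$$v_0\to v_1\to v_2\to v_3\to v_4\to v_5,\qquad v_0\to v_5 .$$
The underlying graph is a cycle of length six. We color its vertices under two rules.

The first rule is local. Adjacent vertices get different colors, and so do the two ends of any directed path of length two. The directed paths of length two are $v_i\to v_{i+1}\to v_{i+2}$ for $0\le i\le 3$. The arc $v_0\to v_5$ lies on none, because nothing enters $v_0$ and nothing leaves $v_5$. So coloring $v_i$ with $i \bmod 3$ works: three consecutive vertices get three colors, and $v_0,v_5$ get $0$ and $2$. Fewer than three colors cannot work, since $v_0,v_1,v_2$ must be pairwise different.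

The second rule is global. Adjacent vertices get different colors, and between two color classes all arcs go the same way: if some arc goes from color $\alpha$ to color $\beta$, then no arc anywhere goes from $\beta$ to $\alpha$. This rule implies the first one: if $u\to v\to w$ and $u,w$ both have color $\alpha$ while $v$ has color $\beta$, then one arc goes from $\alpha$ to $\beta$ and the other from $\beta$ to $\alpha$. Suppose three colors suffice for our cycle under the second rule. Then $v_i,v_{i+1},v_{i+2}$ are pairwise different, hence $v_{i+3}$ must repeat the color of $v_i$, and up to renaming the coloring is $0,1,2,0,1,2$. But now $v_2\to v_3$ goes from $2$ to $0$, while $v_0\to v_5$ goes from $0$ to $2$. So three colors do not suffice. Four do: recolor $v_5$ with a new color $3$. The arcs then go $0\to1$, $1\to2$, $2\to0$, $1\to3$, $0\to3$, and no pair occurs both ways.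

The first rule only looks at paths of length two. The second compares arcs that are far apart. Here that costs one extra color. How much can it cost in a sparse graph?

## Two chromatic numbers, degeneracy, and the conjectured linear bound

All graphs are finite. An oriented graph is a digraph with no loops, no pair of opposite arcs and no multiple arcs. We write $A(\vec G)$ for the set of arcs, and $u\to v$ for $uv\in A(\vec G)$. A 2-dipath is a directed path $u\to v\to w$ of length two.

**Definition (oriented chromatic number).** $\chi_o(\vec G)$ is the minimum number of vertices of an oriented graph $H$ that admits an oriented homomorphism $\vec G\to H$, that is, a map $\phi:V(\vec G)\to V(H)$ with $\phi(u)\phi(v)\in A(H)$ whenever $uv\in A(\vec G)$.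

Equivalently, it is the minimum number of colors in a proper coloring $c$ such that there are no arcs $uv$ and $xy$ with $c(u)=c(y)$ and $c(v)=c(x)$; this is our second rule. Indeed, given such a $c$, take the colors as vertices of $H$ and put an arc $\alpha\beta$ whenever some arc of $\vec G$ goes from color $\alpha$ to color $\beta$. Properness excludes loops and the extra condition excludes opposite arcs. Conversely, a homomorphism to an oriented graph is such a coloring.

**Definition (2-dipath chromatic number).** A 2-dipath coloring of $\vec G$ is a proper vertex coloring in which any two vertices joined by a 2-dipath receive distinct colors. The minimum number of colors is $\chi_2(\vec G)$. This is our first rule.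

For an undirected graph $G$ put $\chi_o(G)=\max\chi_o(\vec G)$ and $\chi_2(G)=\max\chi_2(\vec G)$, each maximum over all orientations $\vec G$ of $G$. As seen above, every oriented coloring is a 2-dipath coloring, so $\chi_2\le\chi_o$ always. For the oriented six-cycle above, $\chi_2(\vec G)=3$ and $\chi_o(\vec G)=4$.

**Definition (degeneracy).** $G$ has degeneracy at most $d$, or is $d$-degenerate, if every (nonempty) subgraph of $G$ has a vertex of degree at most $d$.

Removing a vertex of degree at most $d$ again and again, and reading the removals backward, gives an ordering of $V(G)$ in which each vertex has at most $d$ earlier neighbors. The graphs of degeneracy at most $1$ are the forests, since a cycle has all degrees equal to $2$ and every nonempty forest has a vertex of degree at most $1$. For another example, subdivide every edge of a complete graph once: its vertices are $w_1,\dots,w_n$ and one $x_{ij}$ for each $i<j$, adjacent to $w_i$ and $w_j$. A subgraph containing some $x_{ij}$ has a vertex of degree at most $2$, and any other subgraph is edgeless. So this graph is $2$-degenerate. Orient it as $w_i\to x_{ij}\to w_j$. In every 2-dipath coloring the vertices $w_1,\dots,w_n$ get distinct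 colors. So $\chi_2$ is unbounded on $2$-degenerate graphs, and comparing $\chi_o$ with $\chi_2$ makes sense there. We shall use this gadget again.

The following conjecture comes from Peter Bradshaw, Alexander Clow, Jingwei Xu, "Injective edge colorings of degenerate graphs and the oriented chromatic number", arXiv:2308.15654 (2023).

**Conjecture.** For every integer $d\ge1$ there exists a constant $c$ depending on $d$ such that $\chi_o(G)\le c\,\chi_2(G)$ for every $G$ with degeneracy at most $d$.

The conjecture is false. It holds for $d=1$ and fails for every $d\ge2$, and the right order of growth for fixed $d\ge 2$ is $\chi_2\log\chi_2$. Precisely, we shall prove the following.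

**Theorem 1.** Fix $d\ge2$. For all large $n$ there is a graph $G=G_n$ of degeneracy at most $d$ with
$$\chi_2(G)\le(1+o(1))\,n,\qquad \chi_o(G)\ge(1-o(1))\,2^{d-2}\,n\log_2 n\qquad(n\to\infty).$$
In particular $\chi_o(G_n)/\chi_2(G_n)\to\infty$, so no constant $c$ exists for any $d\ge2$.

**Theorem 2.** Let $d\ge1$ and $k\ge2$. Every oriented graph $\vec G$ whose underlying graph is $d$-degenerate and with $\chi_2(\vec G)\le k$ satisfies
$$\chi_o(\vec G)\le k\lceil 4d\,2^d(d+\ln k)\rceil .$$
For fixed $d$, also $\chi_o(\vec G)\le(1+o(1))(d+1)2^d\,k\ln k$ as $k\to\infty$.

**Corollary.** Let $g_d(k)=\max\{\chi_o(G): G\ d\text{-degenerate},\ \chi_2(G)\le k\}$. Then $g_1(k)\le3$. For each fixed $d\ge2$, $g_d(k)=\Theta_d(k\log k)$; precisely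
$$2^{d-2}\le\liminf_{k\to\infty}\frac{g_d(k)}{k\log_2k}\le\limsup_{k\to\infty}\frac{g_d(k)}{k\log_2k}\le(d+1)2^d\ln2 .$$
So the conjectured statement holds exactly for $d=1$.

## Forests map to the directed triangle

Let $d=1$, and let $\vec G$ be an oriented forest. Order the vertices so that each has at most one earlier neighbor. The target is the directed $3$-cycle, in which every vertex has an in-neighbor and an out-neighbor. Color greedily. When $v$ comes up, it has at most one colored neighbor $u$. If $u\to v$, give $v$ the out-neighbor of the color of $u$; if $v\to u$, give it the in-neighbor; if there is no $u$, choose anything. So $\chi_o(G)\le3$ for every forest $G$, which is $g_1(k)\le3$. Since $\chi_2(G)\ge1$, the conjecture holds for $d=1$ with $c=3$.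

The argument used one property of the target: whatever direction is asked for at one given vertex, some vertex provides it. For larger $d$ we want the same for $d$ vertices at once.

## Splitting each class of a 2-dipath coloring: proof of Theorem 2

A sensible attempt to prove the conjecture is this. Start with a 2-dipath coloring with $k$ colors, split each color $j$ into $M$ shades, and color greedily with a shade of the prescribed color. If a bounded $M$ sufficed, the conjecture would follow. We run this argument and see what $M$ it needs.

**Definition (good target).** Let $H$ be an oriented graph on $[k]\times[M]$ with no arcs inside the classes $\{j\}\times[M]$ and exactly one arc between any two vertices of different classes. Call $H$ good (for $d$) if for every $j\in[k]$, every set $D$ of at most $d$ vertices outside class $j$, and every $\varsigma:D\to\{+,-\}$, some $h$ in class $j$ satisfies, for all $z\in D$: $h\to z$ if $\varsigma(z)=+$, and $z\to h$ if $\varsigma(z)=-$.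

For example, with $d=1$, $k=M=2$, the directed $4$-cycle $(1,1)\to(2,1)\to(1,2)\to(2,2)\to(1,1)$ is good: each vertex has one in-neighbor and one out-neighbor, both in the other class.

**Step 1: a good target gives a coloring.** We show that if $H$ is good and $\chi_2(\vec G)\le k$ with $\vec G$ $d$-degenerate, then $\chi_o(\vec G)\le kM$. Let $f:V(\vec G)\to[k]$ be a 2-dipath coloring. Order the vertices so that each has at most $d$ earlier neighbors. We color them in this order so that $v$ receives a vertex of $H$ in class $f(v)$ and all arcs among colored vertices are preserved.

Let $v$ be next. Its earlier neighbors have colors in classes different from $f(v)$, because $f$ is proper. Suppose two earlier neighbors $u,u'$ have the same color in $H$. Then $f(u)=f(u')$, so neither $u\to v\to u'$ nor $u'\to v\to u$ is a 2-dipath. Hence the arcs between $v$ and $u$ and between $v$ and $u'$ both go out of $v$ or both go into $v$. So if $D$ is the set of colors used on earlier neighbors of $v$, we may define $\varsigma(z)=+$ if $v\to u$ for the earlier neighbors $u$ of color $z$, and $\varsigma(z)=-$ if $u\to v$, without contradiction. Since $|D|\le d$ and $D$ avoids class $f(v)$, goodness provides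 $h$ in class $f(v)$ with exactly the required arcs. Give $v$ the color $h$. At the end we have a homomorphism $\vec G\to H$, and $|V(H)|=kM$.

This is the only place where the 2-dipath condition is used: it guarantees that a single color is never asked for both directions.

**Step 2: the expected number of defects of a random target.** We want a criterion for good targets to exist. Choose the arcs between different classes independently, each direction with probability $\frac12$. Suppose $M\ge d$. Then it suffices to check goodness for $|D|=d$: there are $(k-1)M\ge M\ge d$ vertices outside class $j$, so a smaller $D$ can be enlarged to size $d$, with $\varsigma$ extended arbitrarily. Fix $j$, $D$ with $|D|=d$, and $\varsigma$. A given $h$ in class $j$ has the required arcs with probability $2^{-d}$, and different $h$ involve different arcs, so the triple is violated with probability $(1-2^{-d})^M$. Using $\binom{x}{d}\le(ex/d)^d$ and $1-t\le e^{-t}$, the expected number of violated triples is at most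
$$k\binom{kM}{d}2^d(1-2^{-d})^M\le k\Big(\frac{2ekM}{d}\Big)^d e^{-M/2^d}. \tag{1}$$
If the right side is less than $1$, some outcome has no violated triple and is good.

**Step 3: the explicit value of $M$.** We check that (1) is below $1$ for $M=\lceil 4d2^d(d+\ln k)\rceil$. As a function of real $M$, the logarithm of the right side has derivative $\frac dM-2^{-d}$, which is at most $0$ for $M\ge d2^d$. So the right side is decreasing there, and it is enough to treat $M_0=4d2^dz$, where $z=d+\Lambda$ and $\Lambda=\ln k$; indeed $M\ge M_0\ge d2^d$, and in particular $M\ge d$. Since $M_0/d=4\cdot2^dz$, taking logarithms shows that we need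
$$4dz>\Lambda+d\big(\ln(2e)+\Lambda+d\ln2+\ln(4z)\big).$$
Now $\ln z\le z-1$ gives $\ln(4z)\le\ln4+z-1<z+0.39=d+\Lambda+0.39$. Also $\ln(2e)<1.70$ and $\ln2<0.70$. Hence the right side is less than
$$\Lambda+d\big(1.70+\Lambda+0.70\,d+d+\Lambda+0.39\big)=\Lambda+2d\Lambda+1.7d^2+2.09d .$$
With $\Lambda\le d\Lambda$ and $d\le d^2$ this is at most $3d\Lambda+3.79d^2<4d\Lambda+4d^2=4dz$. So a good target exists, and Step 1 gives the first bound of Theorem 2.

**Step 4: the asymptotic value of $M$.** Fix $d$ and $\varepsilon>0$, and let $M=\lceil(1+\varepsilon)(d+1)2^d\ln k\rceil$. For large $k$ we have $M\ge d$, and since $M=O_{d,\varepsilon}(\ln k)$ and $e^{-M/2^d}\le k^{-(1+\varepsilon)(d+1)}$, the right side of (1) is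
$$O_{d,\varepsilon}\big(k^{d+1}(\ln k)^d\,k^{-(1+\varepsilon)(d+1)}\big)\to0 .$$
So for $k\ge k_0(d,\varepsilon)$ a good target exists and $\chi_o(\vec G)\le kM\le(1+\varepsilon)(d+1)2^dk\ln k+k$. As $\varepsilon>0$ was arbitrary, this is the second bound. Theorem 2 is proved. $\blacksquare$

## Why a good target needs classes of logarithmic size

We lost a factor $\ln k$. Could a cleverer target, not a random one, be good with bounded $M$? For $d\ge2$ it cannot. Let $H$ be good and fix a class $j$. Each of the $(k-1)M$ vertices $z$ outside class $j$ has a sign vector in $\{+,-\}^M$ recording the directions of its arcs to class $j$. If $(k-1)M>2^M$, then two vertices $z\ne z'$ have the same sign vector, and then no $h$ in class $j$ satisfies $h\to z$ and $z'\to h$. So $D=\{z,z'\}$ with signs $(+,-)$ violates goodness. Hence goodness forces $2^M\ge(k-1)M$, and in particular $M\ge\log_2(k-1)$. This is where the attempt to prove the conjecture stops.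

The pigeonhole concerns targets for one method of coloring and says nothing yet about $\chi_o$ of a graph. To disprove the conjecture we must build graphs for which every homomorphism, to every target, meets this obstruction, while $\chi_2$ stays small.

Here is a direct try for $d=2$. Take a set $A$ of vertices and classes $W_0,\dots,W_{n-1}$. In each $W_j$ put, for every ordered pair $(a,a')$ of distinct elements of $A$, a vertex $w$ with $w\to a$ and $a'\to w$; call it $w_{(a,a')}$. For $w,w'$ in different classes add the path $w\to x\to w'$ (from the lower to the higher class), as in the subdivided complete graph, so that different classes use disjoint color sets. Let $c$ be an oriented coloring and $Q_j=c(W_j)$. If two vertices $a,a'$ had the same signs toward all of $Q_j$, there would be no color for $w_{(a,a')}$. So $2^{|Q_j|}\ge|A|$, and at least $n\log_2|A|$ colors are needed. This is what we want for $\chi_o$.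

Unfortunately the same graph has large $\chi_2$. Let $f$ be a 2-dipath coloring, fix $j$, and let $C_a=\{f(w_{(a,e)}):e\ne a\}$, using vertices of $W_j$. For $a\ne b$ and every $e\neq b$, the path $w_{(b,e)}\to b\to w_{(a,b)}$ is a 2-dipath, so $f(w_{(a,b)})\notin C_b$, while $f(w_{(a,b)})\in C_a$. Hence the sets $C_a$, $a\in A$, are all different subsets of $f(W_j)$, and $2^{|f(W_j)|}\ge|A|$. The sets $f(W_j)$ are disjoint too, so $f$ also uses at least $n\log_2|A|$ colors. The two numbers rise together.

The reason is visible: a vertex $a$ has both in-neighbors and out-neighbors inside the same class $W_j$. So let us insist that each $a$ has at most one neighbor in each $W_j$. Then no 2-dipath through $A$ has both ends in one $W_j$, and one color per class is possible. The price is that $W_j$ now contains only about $|A|/d$ tests of the coloring instead of all pairs, and a coloring could be adapted to these few tests. We choose the tests at random, show that any fixed coloring fails a random test with a noticeable probability, and make the tests so numerous that the union bound over all colorings works.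

## A random test fails with probability at least $2^{-(s+d+1)}$

The next lemma turns the pigeonhole into a probability. It concerns one test: $d$ vertices, to each of which a random direction is prescribed. Read $Q$ as the set of colors available for a class, and $t_a(y)$ as the direction between color $y$ and the color of $a$.

**Lemma 1.** Let $d\ge2$, $s\ge1$ and $\delta=2^{-(s+d+1)}$. Let $Q$ be a finite set with $|Q|\le2^{d-2}s$. Let $R$ be a finite set with $|R|-(d-2)\ge2^{s+1}$, and let $t_a:Q\to\{+,-\}$ be given for each $a\in R$. Choose $(a_1,\dots,a_d)$ uniformly among ordered $d$-tuples of distinct elements of $R$, and independently $\sigma\in\{+,-\}^d$ uniformly. Then with probability at least $\delta$ there is no $y\in Q$ with $t_{a_i}(y)=\sigma_i$ for all $i$.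

As a check, let $d=2$, $s=1$, $Q=\{y\}$, $|R|=4$, and let $t_a(y)=+$ for exactly two elements $a$ of $R$. Of the $12$ ordered pairs, $4$ have $t_{a_1}=t_{a_2}$. For such a pair, $y$ satisfies exactly one of the four sign patterns, so $\sigma=(+,-)$ in particular has no solution. This already gives probability at least $\frac13\cdot\frac14=\frac1{12}\ge\frac1{16}=\delta$.

**Step 1: the first $d-2$ vertices produce a small cell.** Condition on $a_1,\dots,a_{d-2}$. For $\tau\in\{+,-\}^{d-2}$ let
$$Q_\tau=\{y\in Q: t_{a_i}(y)=\tau_i \text{ for } i\le d-2\}.$$
These $2^{d-2}$ cells partition $Q$, so some cell $Q_\tau$ has at most $s$ elements. Fix such a $\tau$, determined by $a_1,\dots,a_{d-2}$. (For $d=2$ there is one cell, $Q$ itself, and $\tau$ is empty.)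

**Step 2: the last two vertices agree on that cell with probability at least $2^{-(s+1)}$.** Let $R'=R\setminus\{a_1,\dots,a_{d-2}\}$ and $\rho=|R'|=|R|-(d-2)\ge2^{s+1}$. The restrictions of the $t_a$, $a\in R'$, to $Q_\tau$ take at most $2^s$ values; let $c_1,c_2,\dots$ be the numbers of $a\in R'$ giving each value, so $\sum_ic_i=\rho$. The pair $(a_{d-1},a_d)$ is a uniform ordered pair of distinct elements of $R'$. By Cauchy–Schwarz, $\sum_ic_i^2\ge\rho^2/2^s$. So the probability that $t_{a_{d-1}}$ and $t_{a_d}$ agree on $Q_\tau$ is
$$\frac{\sum_ic_i(c_i-1)}{\rho(\rho-1)}\ \ge\ \frac{\rho/2^s-1}{\rho-1}\ \ge\ \frac{\rho/2^{s+1}}{\rho-1}\ \ge\ 2^{-(s+1)} .$$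
The middle inequality is $\rho/2^{s+1}\ge1$, which is our hypothesis on $\rho$.

**Step 3: one sign pattern is then impossible.** When the agreement of Step 2 happens, the pattern $(\tau,+,-)$ is realized by no $y\in Q$. Such a $y$ would lie in $Q_\tau$ by its first $d-2$ signs, and there $t_{a_{d-1}}(y)=t_{a_d}(y)$, so these two signs cannot be $+$ and $-$. Since $\sigma$ is independent of the tuple, it equals this pattern with probability $2^{-d}$. The total probability is at least $2^{-(s+1)}2^{-d}=\delta$ for each value of $(a_1,\dots,a_{d-2})$, hence also unconditionally. $\square$

## The random graph: replicated blocks, disjoint tuples, subdivided connections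

Fix $d\ge2$, and let $n$ be large. Put
$$s=\lfloor\log_2n-3\log_2\log_2n\rfloor\ge1,\qquad q=2^{d-2}s,\qquad r=d\,2^{s+3},\qquad m=2^{s+2}=\frac r{2d},$$
$$\delta=2^{-(s+d+1)},\qquad b=\lceil\log_2n\rceil,$$
and let $L$ be a large integer, chosen at the very end.

The roles are as follows. There are $n$ classes $W_j$, and $q$ is the number of colors each class will need, up to a fraction tending to $0$ of the classes; since $q\approx2^{d-2}\log_2n$, this gives the claimed bound. The test vertices $A$ come in blocks of size $r$. A block is a constant times $2^s$, just large enough for Lemma 1, and
$$2^s\le\frac n{(\log_2n)^3},\qquad\text{so}\qquad r=8d\,2^s=o(n). \tag{2}$$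
Each class tests each block $m$ times. Finally, everything is repeated on $L$ blocks. To see why, look ahead at the union bound. With a single block, the chance that a fixed coloring passes all tests will be bounded by $e^{-\delta\theta nm}$ with $\theta=1/\log_2n$. Since $\delta m=2^{1-d}$, the exponent is less than $n$ in absolute value, while there are $2^{N(N-1)/2}$ tournaments on $N\ge n$ colors to pay for, so this bound gives nothing. With $L$ blocks the exponent is multiplied by $L$ while the tournament is paid for only once. Replication is free for $\chi_2$, as all blocks can be colored alike.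

**Vertices and edges.** Let $A=[L]\times[r]$, and call $\{l\}\times[r]$ block $l$. For each $j\in\{0,\dots,n-1\}$ and $l\in[L]$, choose at random, one after another, $m$ pairwise disjoint ordered $d$-tuples $S_{j,l,1},\dots,S_{j,l,m}$ of distinct vertices of block $l$. Each is uniform given the earlier ones with the same $(j,l)$, and choices for different $(j,l)$ are independent. All tuples together use $md=r/2$ vertices of the block, so before each choice at least $r/2$ vertices are unused. For each $(j,l,h)$ add a vertex $w_{j,l,h}$ adjacent to the $d$ vertices of $S_{j,l,h}$, and let
$$W_j=\{w_{j,l,h}:l\in[L],\ h\in[m]\},\qquad W=\bigcup_jW_j .$$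
For all $i<j$, $w\in W_i$, $w'\in W_j$, add a vertex $x_{ww'}$ adjacent to exactly $w$ and $w'$. Let $X$ be the set of these vertices. The result is a simple graph $G$ in which every edge joins $A$ to $W$ or $W$ to $X$.

**Orientation.** Orient $w\to x_{ww'}\to w'$ for $w\in W_i$, $w'\in W_j$, $i<j$. For each $w=w_{j,l,h}$ with tuple $(a_1,\dots,a_d)$ choose signs $\sigma_1,\dots,\sigma_d$, all uniform and independent of each other and of the tuples. Sign $\sigma_i=+$ means $w\to a_i$, and $\sigma_i=-$ means $a_i\to w$. Call the result $\vec G$.

**Degeneracy.** We check that $G$ has degeneracy at most $d$. A subgraph containing a vertex of $X$ has a vertex of degree at most $2\le d$. A subgraph without vertices of $X$ that contains some $w\in W$ has in $w$ a vertex of degree at most $d$. Any other subgraph lies in $A$ and is edgeless.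

## A 2-dipath coloring with $n+r+4b$ colors

We show that $\chi_2(G)\le n+r+4b$ for every outcome of the random choices. Since $\chi_2(G)$ is a maximum over orientations, let an arbitrary orientation of $G$ be given; the particular $\vec G$ plays no role here.

**Step 1: a binary labeling of pairs of classes.** The vertices of $X$ need few colors, so we label pairs $i<j$ with few labels such that consecutive pairs are told apart. Write the integers $0,\dots,n-1$ with $b$ binary digits, which is possible since $n\le2^b$. For $i<j$ let $\beta(i,j)$ be the highest binary position in which $i$ and $j$ differ. In that position $j$ has digit $1$ and $i$ has digit $0$. So for $i<j<l$ we have $\beta(i,j)\ne\beta(j,l)$: in the first position $j$ has digit $1$, in the second it has digit $0$. For $n=4$, with positions $0$ and $1$, the labels are $\beta(0,1)=\beta(2,3)=0$ and $\beta(0,2)=\beta(0,3)=\beta(1,2)=\beta(1,3)=1$. The consecutive pairs $(0,1),(1,2)$; $(0,1),(1,3)$; $(0,2),(2,3)$; $(1,2),(2,3)$ indeed get different labels.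

**Step 2: the coloring.** Use three disjoint palettes.

* Color $(l,i)\in A$ by $i$; this uses $r$ colors.
* Color every vertex of $W_j$ by $j$; this uses $n$ colors.
* Color $x_{ww'}$ with $w\in W_i$, $w'\in W_j$, $i<j$, by the triple consisting of $\beta(i,j)$, the direction of the edge $xw$ as seen from $x$ (out of $x$ or into $x$), and the direction of the edge $xw'$ as seen from $x$. This uses at most $4b$ colors.

**Step 3: verification.** Adjacent vertices lie in different palettes, so the coloring is proper. Consider a 2-dipath whose ends lie in the same palette; otherwise there is nothing to check.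

Both ends in $A$: the middle vertex is some $w\in W$, and the ends are distinct vertices of its tuple. The tuple lies in one block, so the ends have different colors.

Both ends in $W$: if the middle vertex is some $a\in A$, say in block $l$, then for each fixed $j$ the tuples $S_{j,l,1},\dots,S_{j,l,m}$ are disjoint, so $a$ has at most one neighbor in $W_j$. Hence the two ends lie in different classes and have different colors. If the middle vertex is in $X$, its two neighbors lie in different classes by construction.

Both ends in $X$, say $x\to y\to x'$ with $y\in W_j$: each of $x,x'$ joins $y$ to a vertex of another class, in which $y$ is either the end of the lower class or the end of the higher class. Suppose $y$ is the higher end for one of them and the lower end for the other. Then the first coordinates are $\beta(i,j)$ and $\beta(j,l)$ for some $i<j<l$, which differ by Step 1. Suppose instead that $y$ has the same role for both. Then compare the direction coordinates belonging to that role: the edge $xy$ goes out of $x$, while the edge $x'y$ goes into $x'$. So these coordinates differ.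

Hence this is a 2-dipath coloring, and by (2)
$$\chi_2(G)\le n+r+4b=(1+o(1))\,n . \tag{3}$$

## Every oriented coloring needs about $2^{d-2}n\log_2n$ colors

Let
$$\theta=\frac1{\log_2n},\qquad N=\lfloor(1-\theta)nq\rfloor .$$
We show that for suitable $L$, with positive probability $\vec G$ has no oriented coloring with at most $N$ colors.

**Step 1: what an oriented coloring must satisfy.** We extract from a coloring a small amount of data and a condition on it. Suppose $c$ is a homomorphism from $\vec G$ to an oriented graph on $[N]$. Orient the missing pairs arbitrarily, so that the target becomes a tournament $H$ on $[N]$. Put $p=c|_A$ and $Q_j=c(W_j)$. For $i<j$, $w\in W_i$, $w'\in W_j$, the 2-dipath $w\to x_{ww'}\to w'$ gives $c(w)\ne c(w')$. So the sets $Q_j$ are pairwise disjoint. For $a\in A$ and $y\in[N]$ define $t_a(y)=+$ if $y\to p(a)$ in $H$, and $t_a(y)=-$ otherwise. For $w=w_{j,l,h}$ with tuple $(a_1,\dots,a_d)$ and signs $\sigma$, the color $y=c(w)\in Q_j$ satisfies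
$$t_{a_i}(y)=\sigma_i\quad\text{for all } i. \tag{4}$$
Indeed, if $\sigma_i=+$ then $w\to a_i$, so $y\to p(a_i)$; if $\sigma_i=-$ then $a_i\to w$, so $p(a_i)\to y$ and $t_{a_i}(y)=-$.

So an oriented $N$-coloring yields a triple $(H,p,(Q_j)_j)$ with $H$ a tournament on $[N]$, $p:A\to[N]$ and $Q_j\subseteq[N]$ pairwise disjoint, such that for every $(j,l,h)$ equation (4) has a solution $y\in Q_j$. Call such a triple consistent with $\vec G$. Note that the triple does not record which color each individual $w$ receives.

**Step 2: a fixed triple is consistent with small probability.** Fix any $(H,p,(Q_j)_j)$ of this form before the random choices are made. Let $J=\{j:|Q_j|\le q\}$. Because the $Q_j$ are disjoint, $\sum_j|Q_j|\le N\le(1-\theta)nq$, so at most $(1-\theta)n$ indices have $|Q_j|>q$. Hence $|J|\ge\theta n$.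

Let $j\in J$, and condition on the tuples and signs chosen earlier for the same $(j,l)$. Then $S_{j,l,h}$ is uniform on ordered $d$-tuples of distinct elements of the set $R$ of unused vertices of block $l$. Here $|R|\ge r/2=d2^{s+2}$, so
$$|R|-(d-2)\ge d2^{s+2}-d=d(2^{s+2}-1)\ge2^{s+1}.$$
The signs are uniform and independent of the tuple. As $|Q_j|\le q=2^{d-2}s$, Lemma 1 with $Q=Q_j$ and the restrictions of $t_a$ to $Q_j$ shows that (4) is solvable in $Q_j$ with conditional probability at most $1-\delta$. By the chain rule, all $m$ tests for one pair $(j,l)$ are solvable with probability at most $(1-\delta)^m$. The choices for different $(j,l)$ are independent, and we bound the factors for $j\notin J$ by $1$. So the fixed triple is consistent with probability at most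
$$(1-\delta)^{|J|Lm}\le e^{-\delta\theta nLm}. \tag{5}$$

**Step 3: counting triples.** We now apply the union bound. There are $2^{N(N-1)/2}$ tournaments on $[N]$. There are $N^{rL}$ maps $p$. For the family $(Q_j)_j$, each $y\in[N]$ lies in one of the $n$ sets or in none, which gives $(n+1)^N$ families. Since $2^{N(N-1)/2}\le e^{N^2}$ and $r=2dm$, the probability that $\vec G$ has an oriented $N$-coloring is at most
$$\exp\Big(N^2+N\ln(n+1)+Lm\,\big[\,2d\ln N-\delta\theta n\,\big]\Big). \tag{6}$$

**Step 4: the bracket is negative.** This is where $s$ must stay below $\log_2n$ by a multiple of $\log_2\log_2n$. By (2),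
$$\delta\theta n=\theta\,n\,2^{-s}\,2^{-d-1}\ge\theta\,(\log_2n)^3\,2^{-d-1}=(\log_2n)^2\,2^{-d-1},$$
while $N\le nq\le n\,2^{d-2}\log_2n$ gives
$$2d\ln N\le2d\big(\ln n+(d-2)\ln2+\ln\log_2n\big)=O_d(\log n).$$
So there is $n_0(d)$ such that the bracket in (6) is negative for all $n\ge n_0(d)$.

**Step 5: choosing $L$.** Neither the bracket nor $N$ nor $m$ depends on $L$. So for fixed $n\ge n_0(d)$ we can take $L$ so large that the exponent in (6) is negative, and the probability is below $1$. Some outcome $(G,\vec G)$ therefore has no oriented coloring with $N$ colors. Let $G_n$ be this graph $G$. Since $s\ge\log_2n-3\log_2\log_2n-1$, we have $s=(1-o(1))\log_2n$, and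
$$\chi_o(G_n)\ge\chi_o(\vec G)>N=\Big\lfloor\Big(1-\frac1{\log_2n}\Big)n\,2^{d-2}s\Big\rfloor=(1-o(1))\,2^{d-2}\,n\log_2n .$$
The bound (3) holds for every outcome and every $L$, so $\chi_2(G_n)\le(1+o(1))n$, and the degeneracy of $G_n$ is at most $d$. Consequently
$$\frac{\chi_o(G_n)}{\chi_2(G_n)}\ge(2^{d-2}-o(1))\log_2n\to\infty ,$$
which proves Theorem 1. The conjecture fails for every $d\ge2$. $\blacksquare$

## The order of $g_d(k)$

It remains to derive the Corollary. The bound $g_1(k)\le3$ was shown with the directed triangle. Let $d\ge2$ be fixed.

**Upper bound.** If $G$ is $d$-degenerate and $\chi_2(G)\le k$, then $\chi_2(\vec G)\le k$ for every orientation $\vec G$. By Step 4 in the proof of Theorem 2, for every $\varepsilon>0$ and $k\ge k_0(d,\varepsilon)$ we get $\chi_o(G)\le(1+\varepsilon)(d+1)2^dk\ln k+k$. Since $\ln k=\ln2\cdot\log_2k$, dividing by $k\log_2k$ gives a limit superior of at most $(1+\varepsilon)(d+1)2^d\ln2$. Let $\varepsilon\to0$.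

**Lower bound.** Given $\varepsilon\in(0,1)$ and large $k$, apply Theorem 1 with $n=\lfloor(1-\varepsilon)k\rfloor$. Then $\chi_2(G_n)\le(1+o(1))n\le k$ for large $k$, so $G_n$ is admitted in the definition of $g_d(k)$. Moreover $\log_2n=(1-o(1))\log_2k$, and hence
$$g_d(k)\ge\chi_o(G_n)\ge(1-o(1))\,2^{d-2}(1-\varepsilon)\,k\log_2k .$$
So the limit inferior is at least $2^{d-2}(1-\varepsilon)$. Let $\varepsilon\to0$.

Together these give $g_d(k)=\Theta_d(k\log k)$ for each fixed $d\ge2$, and the conjectured statement holds exactly for $d=1$. $\blacksquare$

The two constants in the Corollary differ by the factor $4(d+1)\ln2$, and the arguments above do not close that gap.
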